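\title{A verbally closed subgroup of a free metabelian group that is not a retract}

\begin{abstract}
A subgroup $H$ of a group $G$ is verbally closed if every equation $w(x_1,\dots,x_n)=h$ with $h\in H$ and $w$ a word without constants that is solvable in $G$ is solvable in $H$. Retracts are verbally closed. We show that the converse fails for finitely generated subgroups of free metabelian groups: for every $r\ge 6$ the free metabelian group $M_r$ contains a verbally closed subgroup, free metabelian of rank $3$, that is not a retract. We also show that a finitely generated verbally closed subgroup $H$ of $M_r$ is a retract whenever $H/H'$ has rank at most $2$ or rank $r$; in particular the converse holds in $M_2$ and $M_3$. The proofs use Fox calculus to translate both properties into conditions at the maximal ideals of a ring of Laurent polynomials.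
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be a subgroup of a group $G$. We call $H$ \emph{verbally closed} in $G$ if for every group word $w(x_1,\dots,x_n)$ without constants and every $h\in H$, the equation $w(x_1,\dots,x_n)=h$ has a solution in $H$ whenever it has a solution in $G$. Thus an element of $H$ that is a square in $G$, or a product of five commutators in $G$, has the same property in $H$. We call $H$ a \emph{retract} of $G$ if there is a homomorphism $\rho\colon G\to H$ with $\rho(h)=h$ for all $h\in H$; such a $\rho$ is a \emph{retraction}. A retract is verbally closed: if $w(g_1,\dots,g_n)=h$, then $w(\rho(g_1),\dots,\rho(g_n))=h$.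

For integers $r\ge2$ and $d\ge2$ let $S_{r,d}=F_r/F_r^{(d)}$ be the free solvable group of rank $r$ and derived length $d$, where $F_r$ is the free group of rank $r$ and $F_r^{(d)}$ is its $d$-th derived subgroup. For $d=2$ this is the free metabelian group $M_r=S_{r,2}$. The following question comes from Roman'kov and Timoshenko \cite{RT}: \emph{is every finitely generated verbally closed subgroup of $S_{r,d}$ a retract, for all $r\ge2$ and $d\ge2$, and what is the answer for $d=2$?}

In $S_{r,d}$ the two properties are closer than their definitions suggest.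

\begin{lemma}\label{lem:V}
A subgroup $H$ of $S_{r,d}$ is verbally closed if and only if for every $h\in H$ there is a homomorphism $\varphi\colon S_{r,d}\to H$ with $\varphi(h)=h$.
\end{lemma}

\begin{proof}
Suppose such homomorphisms exist and $h=w(g_1,\dots,g_n)$. Take $\varphi$ that fixes $h$; then $h=w(\varphi(g_1),\dots,\varphi(g_n))$. Conversely, let $H$ be verbally closed and write $h=u(x_1,\dots,x_r)$ as a word in the free generators. The equation $u=h$ is solvable in $S_{r,d}$, so it has a solution $b_1,\dots,b_r$ in $H$. Since $H$ is solvable of derived length at most $d$, the assignment $x_i\mapsto b_i$ extends to a homomorphism $\varphi\colon S_{r,d}\to H$, and $\varphi(h)=u(b_1,\dots,b_r)=h$.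
\end{proof}

So the question is about the order of two quantifiers. For a verbally closed subgroup each element is fixed by some homomorphism to $H$; for a retract one homomorphism fixes all elements, or equivalently all generators. If $H=\langle h\rangle$ is cyclic there is no difference. If $H$ has finitely many generators, one may hope to combine them into a single element so rigid that a homomorphism fixing it must fix everything, and this hope suggests the answer ``yes''. The hope is justified in small rank and in full rank, and it fails in general.

\begin{theorem}\label{thm:counter}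
For every $r\ge6$ the group $M_r$ contains a subgroup $H$, free metabelian of rank $3$, which is verbally closed in $M_r$ but is not a retract of $M_r$.
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $H$ be a finitely generated verbally closed subgroup of $M_r$, $r\ge2$. Then $H/H'\cong\mathbb Z^k$ with $k\le r$. If $k\le2$ or $k=r$, then $H$ is a retract, and $H=M_r$ if $k=r\ge3$. Hence every finitely generated verbally closed subgroup of $M_2$ and of $M_3$ is a retract, and the rank $3$ in Theorem~\ref{thm:counter} is least possible.
\end{theorem}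

Both parts of the question therefore have a negative answer. The groups $M_4$ and $M_5$, and the groups $S_{r,d}$ for each individual $d\ge3$, are not settled here.

Section~\ref{sec:fox} recalls Fox calculus, which turns homomorphisms between free metabelian groups into matrices over Laurent polynomial rings. In Section~\ref{sec:criterion} we attach to a subgroup $H$ a family of sets $\Delta_\tau$ of maximal ideals, one for each way $\tau$ in which a retraction could act on the abelianization. The subgroup is a retract exactly when some $\Delta_\tau$ is empty, while a given element is fixed by a homomorphism as soon as some $\Delta_\tau$ is in general position with respect to that element. Section~\ref{sec:example} constructs a family that is never empty but can be moved into general position with respect to any element; this proves Theorem~\ref{thm:counter}. Section~\ref{sec:positive} finds the rigid elements that prove Theorem~\ref{thm:positive}.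

\section{Fox calculus in free metabelian groups}\label{sec:fox}

Let $M_n$ be free metabelian on $x_1,\dots,x_n$, let $A_n=M_n/M_n'\cong\mathbb Z^n$, written multiplicatively, and let $\bar g$ be the image of $g$ in $A_n$. The group ring $\mathbb Z[A_n]$ is the ring of Laurent polynomials in $\bar x_1,\dots,\bar x_n$. It is a noetherian unique factorization domain, and its units are the elements $\pm b$ with $b\in A_n$. The augmentation $\varepsilon\colon\mathbb Z[A_n]\to\mathbb Z$ sends every $b\in A_n$ to $1$; its kernel $\mathfrak a$ is generated by the elements $\bar x_i-1$. We put $[g,h]=ghg^{-1}h^{-1}$. The abelian group $M_n'$ is a $\mathbb Z[A_n]$-module under $\bar g\cdot c=gcg^{-1}$, and we write it additively when we use this structure.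

The \emph{Fox map} $D=(D_1,\dots,D_n)\colon M_n\to\mathbb Z[A_n]^n$, with values in row vectors, is determined by
\[
D(gh)=D(g)+\bar g\,D(h),\qquad D(x_i)=e_i .
\]
These rules define $D$ on $F_n$; there it is additive on $F_n'$, so it vanishes on $F_n''$ and passes to $M_n$. The rules give $D(g^{-1})=-\bar g^{-1}D(g)$, and hence $D(gcg^{-1})=\bar gD(c)$ for $c\in M_n'$, so $D$ is linear on $M_n'$. They also give
\begin{equation}\label{eq:comm}
D([g,h])=(1-\bar h)D(g)+(\bar g-1)D(h).
\end{equation}
The map $g\mapsto\varepsilon(D_i(g))$ is a homomorphism to $\mathbb Z$, so it is the exponent sum of $x_i$ in $g$. Finally there is the \emph{fundamental formula}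
\begin{equation}\label{eq:fund}
\sum_{i=1}^nD_i(g)(\bar x_i-1)=\bar g-1 ,
\end{equation}
which holds because both sides satisfy $\delta(gh)=\delta(g)+\bar g\,\delta(h)$ and agree on the generators.

\begin{lemma}\label{lem:fox}
Let $R_n=\{f\in\mathbb Z[A_n]^n:\sum_if_i(\bar x_i-1)=0\}$.
\begin{itemize}
\item[(F1)] The map $g\mapsto(\bar g,D(g))$ is injective on $M_n$. Consequently $D(g)=0$ only for $g=1$.
\item[(F2)] $D$ restricts to an isomorphism of modules $M_n'\to R_n$. In particular $M_n'$ is a finitely generated torsion-free module.
\item[(F3)] If a homomorphism $\theta\colon M_n\to M_k$ induces $\theta_*\colon\mathbb Z[A_n]\to\mathbb Z[A_k]$, then $D(\theta(g))=\sum_l\theta_*(D_l(g))\,D(\theta(x_l))$.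
\item[(F4)] The subgroup $\gamma_3(M_n)=[M_n,M_n']$ equals $\mathfrak aM_n'$. Modulo $\gamma_3(M_n)$ the commutator $[g,h]$ is a bilinear alternating function of $\bar g$ and $\bar h$, and $[x_1,x_2]$ has infinite order.
\end{itemize}
\end{lemma}

\begin{proof}
The first statement of (F1) is the Magnus embedding \cite{Magnus}. If $D(g)=0$, then $\bar g=1$ by \eqref{eq:fund}, so $g=1$.

(F2) By \eqref{eq:fund}, $D(M_n')$ is a submodule of $R_n$, and $D$ is injective on $M_n'$ by (F1). The elements $\bar x_1-1,\dots,\bar x_n-1$ form a regular sequence: the quotient by the first $i$ of them is the domain $\mathbb Z[A_{n-i}]$, in which the next one is nonzero. The relations among the terms of a regular sequence are generated by the Koszul relations, which here are $(1-\bar x_j)e_i+(\bar x_i-1)e_j=D([x_i,x_j])$ by \eqref{eq:comm}. So $D(M_n')=R_n$.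

(F3) Both sides satisfy $\delta(gh)=\delta(g)+\theta_*(\bar g)\delta(h)$ and agree on the generators.

(F4) For $c\in M_n'$ we have $[g,c]=(\bar g-1)c$, which gives the first claim. Bilinearity follows from $[gh,u]=g[h,u]g^{-1}\cdot[g,u]$, because $M_n'$ is central modulo $\gamma_3(M_n)$. The Koszul relations have entries in $\mathfrak a$, so $D(\gamma_3(M_n))=\mathfrak aR_n$ has entries in $\mathfrak a^2$. The second entry of $D([x_1,x_2]^N)$ is $N(\bar x_1-1)$. It is not in $\mathfrak a^2$ for $N\ne0$, because $\partial/\partial\bar x_1$ followed by $\varepsilon$ kills $\mathfrak a^2$ and sends it to $N$.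
\end{proof}

By (F3), composition of homomorphisms corresponds to multiplication of matrices, twisted by the action on the abelianization. By (F2), the image of a generator can be multiplied by an element of the derived subgroup so as to add to its row any vector of the relation module. These two facts carry all the constructions below.

We shall use three facts of commutative algebra, for $\Lambda$ a ring of Laurent polynomials over $\mathbb Z$ in finitely many variables $a_1,\dots,a_k$.
\begin{itemize}
\item[(C1)] \emph{Membership is local.} An element $x$ of a $\Lambda$-module lies in a submodule $N$ if its image lies in $N_{\mathfrak m}$ for each maximal ideal $\mathfrak m$; indeed, the ideal $\{\lambda:\lambda x\in N\}$ is then contained in no maximal ideal.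
\item[(C2)] \emph{Determinant trick.} If $V$ is a finitely generated module and $V=\mathfrak bV$ for an ideal $\mathfrak b$, then $eV=0$ for some $e\in1+\mathfrak b$.
\item[(C3)] \emph{Points.} A field that is finitely generated as a ring is finite. Hence the maximal ideals of $\Lambda$ are the kernels of the ring homomorphisms $\Lambda\to\overline{\mathbb F}_p$, $p$ prime, and such a homomorphism is evaluation at a point of $(\overline{\mathbb F}_p^{\,*})^k$. We denote the coordinates of the point again by $a_1,\dots,a_k$ and call $p$ its characteristic.
\end{itemize}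

\section{A criterion at maximal ideals}\label{sec:criterion}

Let $S=M_{k+s}$ with basis $y_1,\dots,y_k,z_1,\dots,z_s$, let $a_1,\dots,a_k,t_1,\dots,t_s$ be the corresponding basis of $A=S/S'$, and put $B=\langle a_1,\dots,a_k\rangle$ and $\Lambda=\mathbb Z[B]$. We study subgroups
\[
H=\langle h_1,\dots,h_k\rangle\qquad\text{with } h_i\in y_iS'.
\]
Let $C$ be the $k\times(k+s)$ matrix over $\mathbb Z[A]$ with rows $D(h_i)$, let $E$ be the $k\times k$ identity matrix, and let
\[
\mathbf a=(a_1-1,\dots,a_k-1)^T,\qquad \widetilde{\mathbf a}=(a_1-1,\dots,a_k-1,t_1-1,\dots,t_s-1)^T .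
\]
Exponent sums give $\varepsilon(C)=(E\mid 0)$, and \eqref{eq:fund} gives $C\,\widetilde{\mathbf a}=\mathbf a$.

\begin{lemma}\label{lem:free}
$H$ is free metabelian on $h_1,\dots,h_k$.
\end{lemma}

\begin{proof}
Let $\theta\colon M_k\to S$ send $x_i$ to $h_i$, and let $\theta(g)=1$. By (F3), $\theta_*(D(g))\,C=0$. The determinant of the left $k\times k$ block of $C$ has augmentation $1$, so it is nonzero, and $\theta_*(D(g))=0$ because $\mathbb Z[A]$ is a domain. The map $\theta_*$ sends $\bar x_i$ to $a_i$ and is injective. So $D(g)=0$ and $g=1$ by (F1).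
\end{proof}

We identify $H/H'$ with $B$, write $D_H\colon H\to\Lambda^k$ for the Fox map of the basis $h_1,\dots,h_k$, and put $R=\{\rho\in\Lambda^k:\rho\,\mathbf a=0\}$, so that $R=D_H(H')$ by (F2).

A retraction $S\to H$ must fix each $a_i=\bar h_i$, but it may send $t_1,\dots,t_s$ to arbitrary elements of $B$. We record this freedom. For $\tau=(\tau_1,\dots,\tau_s)\in B^s$ let $\pi_\tau\colon\mathbb Z[A]\to\Lambda$ be the ring homomorphism that is the identity on $\Lambda$ and sends $t_j$ to $\tau_j$, let $C_\tau=\pi_\tau(C)$, and let
\[
\Delta_\tau=\{\mathfrak m\subset\Lambda\text{ maximal}: C_\tau\text{ has rank}<k\text{ modulo }\mathfrak m\}.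
\]
If $\varphi\colon S\to H$ induces $\pi_\tau$, its \emph{matrix} is the $(k+s)\times k$ matrix $W$ with rows $D_H(\varphi(y_i))$, $D_H(\varphi(z_j))$. By (F3) the rows of $C_\tau W$ are the vectors $D_H(\varphi(h_i))$. Applying (F3) to $\varphi|_H$, which induces the identity on $\Lambda$, we get
\begin{equation}\label{eq:phi}
D_H(\varphi(h))=D_H(h)\,C_\tau W\qquad(h\in H).
\end{equation}
Since $\varphi(h)$ and $h$ have the same image in $B$, (F1) shows that $\varphi$ fixes $h$ if and only if $v\,C_\tau W=v$ for $v=D_H(h)$.

\begin{proposition}\label{prop:crit}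
\begin{itemize}
\item[(a)] $H$ is a retract of $S$ if and only if $\Delta_\tau=\emptyset$ for some $\tau\in B^s$.
\item[(b)] Let $1\ne h\in H$ and write $D_H(h)=\delta v'$ with $\delta\in\Lambda$ and $v'\in\Lambda^k$ having coprime entries. If $\tau\in B^s$ is such that $v'C_\tau\not\equiv0$ modulo $\mathfrak m$ for every $\mathfrak m\in\Delta_\tau$, then some homomorphism $\varphi\colon S\to H$ fixes $h$.
\end{itemize}
\end{proposition}

The factorization in (b) exists because $D_H(h)\ne0$ by (F1) and $\Lambda$ is a unique factorization domain. Coprime entries may still vanish together at a maximal ideal, so the hypothesis of (b) is a real condition. It says that at each point of $\Delta_\tau$ the value of $v'$ lies outside the left kernel of $C_\tau$.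

\begin{proof}
Fix $\tau$, choose $g_j\in H$ with image $\tau_j$ in $B$, and let $\varphi_0\colon S\to H$ send $y_i$ to $h_i$ and $z_j$ to $g_j$. It induces $\pi_\tau$. Let $W_0$ be its matrix and $J_0=C_\tau W_0$. By \eqref{eq:fund} in $H$ we have $W_0\mathbf a=\pi_\tau(\widetilde{\mathbf a})$, so $J_0\mathbf a=\pi_\tau(C\,\widetilde{\mathbf a})=\mathbf a$. Thus the error $E-J_0$ has all its rows in $R$. The corrections available to us also have rows in $R$: if $U$ is a $(k+s)\times k$ matrix with rows $\rho_l\in R$, choose $u_l\in H'$ with $D_H(u_l)=\rho_l$ and let $\varphi_U$ send $y_i$ to $u_ih_i$ and $z_j$ to $u_{k+j}g_j$. Then $\varphi_U$ induces $\pi_\tau$ and has matrix $W_0+U$. By \eqref{eq:phi}, $\varphi_U$ fixes an element $h$ with $D_H(h)=v$ if and only if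
\begin{equation}\label{eq:solve}
\sum_{l=1}^{k+s}(vC_\tau)_l\,\rho_l=v(E-J_0).
\end{equation}

(a) Let $\rho$ be a retraction, and put $\tau_j=\rho_*(t_j)$. Then $\rho$ induces $\pi_\tau$, and its matrix $W$ satisfies $C_\tau W=E$. So $C_\tau$ has rank $k$ modulo every maximal ideal. Conversely, if $\Delta_\tau=\emptyset$, the $k\times k$ minors of $C_\tau$ generate the unit ideal, and the same linear combination of the adjugates of the $k\times k$ blocks gives a matrix $X$ over $\Lambda$ with $C_\tau X=E$. The rows of $U=X(E-J_0)$ lie in $R$ and $C_\tau U=E-J_0$, so \eqref{eq:solve} holds for every $v$ and $\varphi_U$ is a retraction.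

(b) Let $v=\delta v'$ and let $I$ be the ideal of $\Lambda$ generated by the entries of $vC_\tau$. Equation \eqref{eq:solve} has a solution with all $\rho_l\in R$ exactly when $v(E-J_0)\in IR$. A right inverse of $C_\tau$ is no longer available over $\Lambda$, but by (C1) we may argue at one maximal ideal $\mathfrak m$ at a time, for a different reason in each of two cases.

If $\mathfrak m\notin\Delta_\tau$, some $k\times k$ minor of $C_\tau$ is a unit of $\Lambda_{\mathfrak m}$, so $C_\tau X=E$ for a matrix $X$ over $\Lambda_{\mathfrak m}$. Then $v(E-J_0)=(vC_\tau)\cdot X(E-J_0)$, the entries of $vC_\tau$ lie in $I$, and the rows of $X(E-J_0)$ lie in $R_{\mathfrak m}$.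

If $\mathfrak m\in\Delta_\tau$, some entry of $v'C_\tau$ is a unit of $\Lambda_{\mathfrak m}$ by hypothesis. The product of $\delta$ with this entry lies in $I$, so $\delta\in I_{\mathfrak m}$, and all entries $v_i=\delta v_i'$ lie in $I_{\mathfrak m}$. Hence $v(E-J_0)$, the sum of the $v_i$ times the rows of $E-J_0$, lies in $I_{\mathfrak m}R_{\mathfrak m}$.
\end{proof}

By Lemma~\ref{lem:V}, a counterexample results once every $\Delta_\tau$ is nonempty while every coprime vector $v'$ satisfies the hypothesis of (b) for some $\tau$. The next remark shows that this plan needs $k\ge3$.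

\begin{remark}\label{rem:rank}
Let $\mathfrak m\in\Delta_\tau$. Since $\varepsilon(C_\tau)=(E\mid0)$, the ideal $\mathfrak m$ does not contain the augmentation ideal, so $\mathbf a\not\equiv0$ modulo $\mathfrak m$. If $\kappa C_\tau\equiv0$, then $\kappa\,\mathbf a=\kappa C_\tau\pi_\tau(\widetilde{\mathbf a})\equiv0$. So the left kernel of $C_\tau$ at $\mathfrak m$ is a nonzero subspace of the hyperplane $\kappa\,\mathbf a=0$ in $(\Lambda/\mathfrak m)^k$. For $k=2$ this hyperplane is the line spanned by $v'=(1-a_2,a_1-1)=D_H([h_1,h_2])$, so the kernel is this line, and $v'$ satisfies the hypothesis of (b) only when $\Delta_\tau=\emptyset$. For instance, for $s=0$, $h_1=y_1$, $h_2=[y_1,y_2]^2y_2$, the rows of $C$ are $(1,0)$ and $(2-2a_2,\,2a_1-1)$; the rank drops at the point $(-1,1)$ of characteristic $3$, and there the kernel is spanned by $(0,1)$, which is the value of $v'$. For $k=3$ the hyperplane is a plane, and the kernel has room to be a line that misses $v'$.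
\end{remark}

\section{The counterexample}\label{sec:example}

\subsection{A model in one variable}

How can a family of sets of maximal ideals be never empty and still avoid any prescribed obstacle? The following example shows the mechanism: two characteristics share the work.

\begin{example}\label{ex:toy}
Let $\Phi(X)=X^2+X+1$. For $n\in\mathbb Z$ let $\Delta_n$ be the set of maximal ideals of $\mathbb Z[a^{\pm1}]$ that contain $6$, $a^n+1$ and $3\Phi(a)$. Its points are the $a\in\overline{\mathbb F}_2^{\,*}$ with $a^n=1$ and $\Phi(a)=0$, and the $a\in\overline{\mathbb F}_3^{\,*}$ with $a^n=-1$. If $n\ne0$, there is a point of characteristic $3$. If $n=0$, there is none, but an element of order $3$ in $\mathbb F_4^*$ is a point of characteristic $2$. So $\Delta_n$ is never empty. Now take $n=2^e$. In characteristic $2$ the equation $a^{2^e}=1$ forces $a=1$, and $\Phi(1)=1$; so there is no point. In characteristic $3$ every point has multiplicative order $2^{e+1}$. A Laurent polynomial $g$ that is nonzero modulo $3$ has finitely many roots in $\overline{\mathbb F}_3^{\,*}$, so for large $e$ it vanishes at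 no point of $\Delta_{2^e}$.
\end{example}

In three variables we use this device for the coordinates $a_1$ and $a_3$, and control $a_2$ by a further equation that involves a third parameter.

\subsection{The subgroup}

Take $k=s=3$ in Section~\ref{sec:criterion}, so $S=M_6$, and take $h_1=y_1$, $h_3=y_3$, $h_2=cy_2$ with $c\in S'$. The rank of $C_\tau$ then drops exactly where the four entries of its second row in columns $2,4,5,6$ vanish. We want to prescribe these entries, and by (F2) the only constraint is $D(c)\,\widetilde{\mathbf a}=0$. The first and third entries can absorb any element of the ideal $(a_1-1,a_3-1)$. So, for arbitrary $w_1,w_3,\sigma_1,\sigma_2,\sigma_3\in\mathbb Z[A]$, put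
\[
w=w_1(a_1-1)+w_3(a_3-1),\qquad\omega=(a_2-1)-\sum_{j=1}^3\sigma_j(t_j-1).
\]
The row $(w_1\omega,\,-w,\,w_3\omega,\,w\sigma_1,\,w\sigma_2,\,w\sigma_3)$ times $\widetilde{\mathbf a}$ equals $w\omega-w\omega=0$, so by (F2) this row is $D(c)$ for some $c\in S'$. Since $D(cy_2)=D(c)+e_2$,
\[
C=\begin{pmatrix}1&0&0&0&0&0\\ w_1\omega&1-w&w_3\omega&w\sigma_1&w\sigma_2&w\sigma_3\\0&0&1&0&0&0\end{pmatrix}.
\]
Where $1-w$ vanishes, $w$ is invertible; hence $\Delta_\tau$ is the set of maximal ideals containing $\pi_\tau(w)-1$ and the three elements $\pi_\tau(\sigma_j)$. At such a point $\omega$ takes the value $a_2-1$, and only the first and third entries of $v'C_\tau$ can be nonzero. Writing $w_1,w_3$ also for the values of $\pi_\tau(w_1),\pi_\tau(w_3)$, we see that $v'C_\tau$ vanishes at a point of $\Delta_\tau$ if and only if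
\begin{equation}\label{eq:kernel}
v_1'+v_2'(a_2-1)w_1=0,\qquad v_3'+v_2'(a_2-1)w_3=0 .
\end{equation}

Now we make the choice. With $\Phi$ as above, $P(X)=X+X^2$ and $Q(X)=X^3+X^4$, let
\[
\sigma_1=6,\qquad\sigma_2=t_2^2+1,\qquad\sigma_3=t_3+1,
\]
\[
w_1=3a_1-2\bigl(P(a_2)+t_1\bigr),\qquad w_3=3a_3\Phi(a_1)-2\bigl(Q(a_2)+t_1t_2\bigr),
\]
and let $H=\langle y_1,cy_2,y_3\rangle$ be the resulting subgroup; it is free metabelian of rank $3$ by Lemma~\ref{lem:free}. The coefficients $3$ and $-2$ glue a prescription modulo $2$ to a prescription modulo $3$. Modulo $2$ we have $w_1\equiv a_1$ and $w_3\equiv a_3\Phi(a_1)$; since $X(X-1)\equiv\Phi(X)+1$,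
\[
w\equiv\bigl(\Phi(a_1)+1\bigr)+\bigl(\Phi(a_3)+1\bigr)\Phi(a_1)\equiv1+\Phi(a_1)\Phi(a_3)\pmod 2 .
\]
Modulo $3$ we have $w_1\equiv P(a_2)+t_1$ and $w_3\equiv Q(a_2)+t_1t_2$. By (C3), the points of $\Delta_\tau$ have characteristic $2$ or $3$ and are given by the following equations, in which $\tau_j$ denotes the value of the monomial $\tau_j$ at the point:
\begin{align}
p=2:\quad&\tau_2=\tau_3=1,\quad\Phi(a_1)\Phi(a_3)=0;\label{eq:two}\\
p=3:\quad&\tau_2^2=-1,\quad\tau_3=-1,\notag\\
&(a_1-1)\bigl(P(a_2)+\tau_1\bigr)+(a_3-1)\bigl(Q(a_2)+\tau_1\tau_2\bigr)=1.\label{eq:three}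
\end{align}
From now on $\iota\in\mathbb F_9\subset\overline{\mathbb F}_3$ is a fixed element with $\iota^2=-1$.

\subsection{The sets $\Delta_\tau$ are never empty}

\begin{lemma}\label{lem:nonempty}
$\Delta_\tau\ne\emptyset$ for every $\tau\in B^3$.
\end{lemma}

\begin{proof}
Let $\mu_2,\mu_3\in\mathbb Z^3$ be the exponent vectors of the monomials $\tau_2,\tau_3$, and let $N=\{\nu\in\mathbb Z^3:\nu\cdot\mu_2=\nu\cdot\mu_3=0\}$, a group of rank at least $1$. For $\nu\in N$ both $\tau_2$ and $\tau_3$ equal $1$ at every point of the form $(x^{\nu_1},x^{\nu_2},x^{\nu_3})$. If $a_1$ or $a_3$ is not constant along such a curve, we find a point of characteristic $2$ on it; otherwise $\tau_2,\tau_3$ are special enough to produce a point of characteristic $3$.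

\emph{Case 1: some $\nu\in N$ has $\nu_i\ne0$ with $i\in\{1,3\}$.} Let $\zeta\in\mathbb F_4^*$ have order $3$, so $\Phi(\zeta)=0$, and choose $x\in\overline{\mathbb F}_2^{\,*}$ with $x^{\nu_i}=\zeta$. The point $(x^{\nu_1},x^{\nu_2},x^{\nu_3})$ satisfies \eqref{eq:two}.

\emph{Case 2: every $\nu\in N$ has $\nu_1=\nu_3=0$.} Then $N$ has rank $1$ and contains a nonzero multiple of $(0,1,0)$. Hence $\mu_2,\mu_3$ are linearly independent and have second coordinate $0$: the monomials $\tau_2,\tau_3$ involve only $a_1,a_3$, through a $2\times2$ integer matrix $T$ of determinant $m\ne0$. The map $(a_1,a_3)\mapsto(\tau_2,\tau_3)$ of $(\overline{\mathbb F}_3^{\,*})^2$ to itself is onto, because its composition with the monomial map given by the adjugate of $T$ raises both coordinates to the $m$-th power, and every element of $\overline{\mathbb F}_3^{\,*}$ is an $m$-th power. Choose $(a_1,a_3)$ with $\tau_2=\iota$ and $\tau_3=-1$. Then $(a_1,a_3)\ne(1,1)$, as $\tau_3\ne1$. With $a_1,a_3$ fixed, $\tau_1=\gamma a_2^{\,l}$ for some $\gamma\in\overline{\mathbb F}_3^{\,*}$ and $l\in\mathbb Z$, and the last equation of \eqref{eq:three}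 becomes
\[
-1+(a_1-1)(a_2+a_2^2)+(a_3-1)(a_2^3+a_2^4)+\gamma\bigl((a_1-1)+\iota(a_3-1)\bigr)a_2^{\,l}=0 .
\]
Without the last summand the left side, as a Laurent polynomial in $a_2$, has at least three monomials: the constant $-1$ and both monomials of $P$ or both monomials of $Q$. The last summand, whose exponent we do not control, can cancel at most one of them. A Laurent polynomial with at least two monomials has a root in $\overline{\mathbb F}_3^{\,*}$.
\end{proof}

The last step is the reason for taking $P$ and $Q$ with two monomials each, all four distinct and nonconstant.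

\subsection{Moving $\Delta_\tau$ away from a given vector}

Given $v'$ and $\tau$, call a point of $\Delta_\tau$ \emph{bad} if \eqref{eq:kernel} holds there. We first find a $\tau$ without bad points by hand for one commutator. One symmetry will be used here and in the general proof: the equations \eqref{eq:kernel} and \eqref{eq:three} have coefficients in $\mathbb F_3$, so the Frobenius map $x\mapsto x^3$, applied to the coordinates, permutes the bad points of characteristic $3$, and it exchanges $\tau_2=\iota$ with $\tau_2=\iota^3=-\iota$. So if there is a bad point of characteristic $3$, there is one with $\tau_2=\iota$.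

\begin{example}\label{ex:comm}
Let $v'=D_H([h_1,h_2])=(1-a_2,\,a_1-1,\,0)$ and $\tau=(1,a_1,a_3)$. In characteristic $2$, \eqref{eq:two} asks for $a_1=a_3=1$ and $\Phi(1)^2=0$, which is impossible. In characteristic $3$ we may take $a_1=\iota$, $a_3=-1$. Then $w_1=P(a_2)+1$, $w_3=Q(a_2)+\iota$, and \eqref{eq:three} reads $(\iota-1)w_1+w_3=1$. For $a_2=1$ the left side is $2+\iota\ne1$, so $a_2\ne1$. Then \eqref{eq:kernel} gives $(\iota-1)w_1=1$ and $w_3=0$, that is, $P(a_2)=\iota$ and $Q(a_2)=-\iota$, since $(\iota-1)(\iota+1)=1$ in $\mathbb F_9$. From $Q=X^2P$ we get $a_2^2=-1$, so $\iota=P(a_2)=a_2-1$; but $(1+\iota)^2=-\iota\ne-1$. There are no bad points. By Proposition~\ref{prop:crit}(b), each nonzero element of the module $\Lambda[h_1,h_2]$ is fixed by a homomorphism $S\to H$, although $\Delta_\tau\ne\emptyset$.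
\end{example}

\begin{lemma}\label{lem:avoid}
For every $v'\in\Lambda^3$ with coprime entries there is $\tau\in B^3$ such that $\Delta_\tau$ has no bad point.
\end{lemma}

\begin{proof}
We take $\tau=(a_2^{\,n},\,a_1^{2^e},\,a_3^{2^{e'}})$ with integers $n,e,e'\ge0$ to be chosen. In characteristic $2$, \eqref{eq:two} gives $a_1^{2^e}=a_3^{2^{e'}}=1$, hence $a_1=a_3=1$ and $\Phi(a_1)\Phi(a_3)=1$. So all points of $\Delta_\tau$ have characteristic $3$, and it suffices to exclude bad points with $\tau_2=\iota$. At such a point $a_1^{2^e}=\iota$ and $a_3^{2^{e'}}=-1$, so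
\begin{equation}\label{eq:orders}
a_1\text{ has order }2^{e+2},\qquad a_3\text{ has order }2^{e'+1}.
\end{equation}
To use \eqref{eq:orders} as in Example~\ref{ex:toy}, we need a nonzero polynomial in $a_1,a_3$ alone, independent of $e$ and $e'$, that vanishes at all bad points. We obtain it by eliminating $a_2$ from two equations: one that does not depend on $n$, and one that does.

\emph{Step 1: an equation independent of $n,e,e'$.} Let $\bar v\in\mathbb F_3[B]^3$ be the reduction of $v'$ modulo $3$. It is nonzero, since $3$ does not divide all entries of $v'$; this is the only use of coprimality. Write $P,Q$ for $P(a_2),Q(a_2)$, and in $\mathbb F_9[B]$ put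
\[
\alpha=1-(a_1-1)P-(a_3-1)Q,\qquad\beta=(a_1-1)+\iota(a_3-1),\qquad f_n=\alpha-a_2^{\,n}\beta .
\]
At a bad point with $\tau_2=\iota$ the last equation of \eqref{eq:three} says $f_n=0$, and \eqref{eq:kernel} says
\[
\bar v_1+\bar v_2(a_2-1)(P+a_2^{\,n})=0,\qquad\bar v_3+\bar v_2(a_2-1)(Q+\iota a_2^{\,n})=0 .
\]
Multiply the second equation by $\beta$ and replace $a_2^{\,n}\beta$ by $\alpha$. This shows that
\[
g=\beta\bar v_3+\bar v_2(a_2-1)(\beta Q+\iota\alpha)
\]
vanishes at the point. In $\beta Q+\iota\alpha$ the terms $\pm\iota(a_3-1)Q$ cancel, so $g=g_0+\iota g_1$ with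
\[
g_0=(a_1-1)\bigl(\bar v_3+\bar v_2(a_2-1)Q\bigr),\qquad g_1=(a_3-1)\bar v_3+\bar v_2(a_2-1)\bigl(1-(a_1-1)P\bigr)
\]
in $\mathbb F_3[B]$. Suppose $g=0$. As $\mathbb F_9[B]=\mathbb F_3[B]\oplus\iota\,\mathbb F_3[B]$, both $g_0$ and $g_1$ are zero. From $g_0=0$ we get $\bar v_3=-\bar v_2(a_2-1)Q$, and then $g_1=\bar v_2(a_2-1)\alpha$. Now $\alpha\ne0$, since $\alpha=1$ at $a_1=a_3=1$; so $\bar v_2=0$ and $\bar v_3=0$. In this case $\bar v_1\ne0$, the first equation says $\bar v_1=0$ at bad points, and we redefine $g=\bar v_1$. In all cases $g\in\mathbb F_9[B]$ is nonzero, is independent of $n,e,e'$, and vanishes at all bad points with $\tau_2=\iota$.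

\emph{Step 2: choice of $n$.} Let $K=\mathbb F_9(a_1,a_3)$ be the field of rational functions, and view $g$ and $f_n$ in the principal ideal domain $K[a_2^{\pm1}]$. We claim that a given $\theta\in\overline K^{\,*}$ is a root of at most one $f_n$. If $f_n(\theta)=f_{n'}(\theta)=0$ with $n\ne n'$, then $\theta^n=\theta^{n'}$ because $\beta\ne0$. So $\theta$ is a root of unity and hence algebraic over $\mathbb F_3$. But then
\[
f_n(\theta)=1-(a_1-1)\bigl(P(\theta)+\theta^n\bigr)-(a_3-1)\bigl(Q(\theta)+\iota\theta^n\bigr)
\]
is a polynomial with constant term $1$ in $a_1-1$ and $a_3-1$, which are algebraically independent over $\overline{\mathbb F}_3$; so it is not zero. This proves the claim. Since $g$ has finitely many roots in $\overline K^{\,*}$, we can fix $n$ such that $g$ and $f_n$ have no common root there. A generator of the ideal $(g,f_n)$ of $K[a_2^{\pm1}]$ then has no root in $\overline K^{\,*}$ and is a unit. Clearing denominators in an expression of $1$ by $g$ and $f_n$, we obtain $0\ne q\in\mathbb F_9[a_1,a_3]$ in the ideal $(g,f_n)$ of $\mathbb F_9[B]$. So $q(a_1,a_3)=0$ at every bad point with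 $\tau_2=\iota$, whatever $e$ and $e'$ are.

\emph{Step 3: choice of $e$ and $e'$.} Let $q_0(a_1)\ne0$ be the leading coefficient of $q$ as a polynomial in $a_3$. Choose $e$ such that none of the finitely many roots of $q_0$ in $\overline{\mathbb F}_3$ has order $2^{e+2}$. There are finitely many $a_1\in\overline{\mathbb F}_3^{\,*}$ of order $2^{e+2}$, and for each of them $q(a_1,\cdot)$ is a nonzero polynomial. Choose $e'$ such that none of the finitely many roots of these polynomials has order $2^{e'+1}$. By \eqref{eq:orders} there are no bad points.
\end{proof}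

\begin{remark}
Step 1 depends on the factor $t_2$ in $w_3$, through the fact that $\bar v$ has coefficients in $\mathbb F_3$ and $\iota\notin\mathbb F_3$. With $t_1$ in place of $t_1t_2$, the equation $w=1$ in characteristic $3$ would read $\alpha=\tau_1\beta_0$ with $\beta_0=(a_1-1)+(a_3-1)$, and the nonzero vector $\bigl(-(a_2-1)(\beta_0P+\alpha),\ \beta_0,\ -(a_2-1)(\beta_0Q+\alpha)\bigr)$ over $\mathbb F_3[B]$ would satisfy \eqref{eq:kernel} at every point of characteristic $3$ of every $\Delta_\tau$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]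
Let first $r=6$. By Lemma~\ref{lem:nonempty} and Proposition~\ref{prop:crit}(a), $H$ is not a retract of $M_6$. By Lemma~\ref{lem:avoid} and Proposition~\ref{prop:crit}(b), each $h\ne1$ in $H$ is fixed by a homomorphism $M_6\to H$, and so is $h=1$. By Lemma~\ref{lem:V}, $H$ is verbally closed in $M_6$.

For $r>6$, the subgroup $M_6$ generated by the first six generators is a retract of $M_r$: send the other generators to $1$. An equation $w=h$ with $h\in H$ that is solvable in $M_r$ is therefore solvable in $M_6$, hence in $H$. A retraction $M_r\to H$ would restrict to a retraction $M_6\to H$.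
\end{proof}

\begin{remark}
A subgroup is \emph{algebraically closed} in a group if every finite system of equations with constants from the subgroup that is solvable in the group is solvable in the subgroup. The subgroup $H$ is not algebraically closed in $M_6$. Indeed, let $u_i$ be a word with $u_i(y_1,y_2,y_3,z_1,z_2,z_3)=h_i$. The system $u_i(x_1,\dots,x_6)=h_i$, $i=1,2,3$, is solvable in $M_6$, but a solution in $H$, taken as the images of the six generators, would define a retraction.
\end{remark}

\section{Small rank and full rank}\label{sec:positive}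

We prove Theorem~\ref{thm:positive}. Let $S=M_r$, $A=S/S'$, and let $H$ be finitely generated and verbally closed in $S$. We do not know in advance that $H$ is free metabelian, so Section~\ref{sec:criterion} does not apply, and we work with the module $H'$ directly.

\subsection{The abelianization}

If $h\in H\cap S'$, then $h$ is a product of commutators in $S$, hence in $H$. So $H\cap S'=H'$, and $H/H'$ is isomorphic to the image $B$ of $H$ in $A$. Suppose $\bar h=b^n$ with $h\in H$, $b\in A$, $n\ge1$. Then $h$ is an $n$-th power times a product of commutators in $S$, hence in $H$: $\bar h=\bar h_0^{\,n}$ with $h_0\in H$. As $A$ is torsion-free, $b=\bar h_0\in B$. So $A/B$ is torsion-free, and $B\cong\mathbb Z^k$ is a direct summand of $A$, with $k\le r$. The group $\mathrm{GL}_r(\mathbb Z)$ is generated by elementary and signed permutation matrices, and these lift to automorphisms of $F_r$ and of $S$. So $S$ has a basis $y_1,\dots,y_r$ with images $a_1,\dots,a_r$ such that $B=\langle a_1,\dots,a_k\rangle$. Pick $h_i\in H$ with $\bar h_i=a_i$ for $i\le k$; then $H=\langle h_1,\dots,h_k\rangle H'$. Let $\Lambda=\mathbb Z[B]$,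 with augmentation ideal $\mathfrak a$. The group $H'$ is a $\Lambda$-submodule of $S'$, torsion-free by (F2), and $[H,H']=\mathfrak aH'$.

\subsection{Ranks $0$ and $1$}

If $k=0$, then $H\le S'$ is abelian, and $H=H\cap S'=H'=1$.

Let $k=1$. The group $H/[H,H']$ is generated by $h_1$ and the central subgroup $H'/[H,H']$, so it is abelian, and $H'=[H,H']=(a_1-1)H'$. Therefore the entries of any vector in $D(H')$ are divisible by all powers of the prime $a_1-1$ of $\mathbb Z[A]$, so they are zero. Thus $H'=1$ and $H=\langle h_1\rangle$. Let $\rho$ send $y_1$ to $h_1$ and the other $y_i$ to $1$. Its image is abelian, so $\rho(S')=1$, and $\rho(h_1)=\rho(y_1)=h_1$ as $h_1\in y_1S'$.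

\subsection{Rank $2$}

Let $c=[h_1,h_2]$. By (F4), $c\equiv[y_1,y_2]$ modulo $\gamma_3(S)$, and $c$ has infinite order modulo $\gamma_3(S)$. A homomorphism that fixes $c$ may still act on $B$ by a nontrivial matrix of determinant $1$. We shall fix instead a multiple $\lambda c$, where $\lambda$ remembers the basis of $B$; and we first show that $c$ generates $H'$ up to a controlled denominator.

The submodule $N=\Lambda c+\mathfrak aH'$ is normal in $H$. In $H/N$ the image of $H'$ is central and $h_1,h_2$ commute, so $H/N$ is abelian and $H'=\Lambda c+\mathfrak aH'$. The group $H'$ is the normal closure of the commutators of finitely many generators of $H$, so it is a finitely generated $\Lambda$-module. By (C2), applied to $H'/\Lambda c$, there is $e\in\Lambda$ with $\varepsilon(e)=1$ and $eH'\subseteq\Lambda c$. This is the only place in the proof of Theorem~\ref{thm:positive} where finite generation of $H$ is used.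

Let $\lambda=1+2a_1+4a_2$. It is a polynomial of degree one with coprime coefficients, so it is irreducible in $\mathbb Z[a_1,a_2]$, and it stays prime in $\Lambda$ because it is not a monomial. By Lemma~\ref{lem:V} there is $\varphi\colon S\to H$ that fixes $\lambda c$. Let $\theta=\varphi|_H$, and let $\theta_*$ be the induced endomorphism of $B$ and of $\Lambda$. Then
\begin{equation}\label{eq:theta}
\theta_*(\lambda)\,\theta(c)=\lambda c .
\end{equation}
Modulo $\gamma_3(S)$ an element of $\Lambda$ acts through its augmentation, $\varepsilon(\theta_*(\lambda))=\varepsilon(\lambda)=7$, and $\theta(c)=[\theta(h_1),\theta(h_2)]\equiv\det(\theta_*)\,c$ by (F4). So \eqref{eq:theta} gives $7\det(\theta_*)c\equiv7c$, whence $\det\theta_*=1$. Thus $\theta_*$ is an automorphism of $\Lambda$, and $\theta_*(\lambda)$ is prime.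

Write $e\,\theta(c)=pc$ with $p\in\Lambda$. Multiplying \eqref{eq:theta} by $e$ gives $\theta_*(\lambda)pc=\lambda ec$, so $\theta_*(\lambda)p=\lambda e$ by torsion-freeness. The prime $\theta_*(\lambda)$ does not divide $e$, because $7$ does not divide $\varepsilon(e)=1$. Hence it divides $\lambda$, and the two primes are associate:
\[
1+2\theta_*(a_1)+4\theta_*(a_2)=\pm(b+2ba_1+4ba_2)\qquad\text{for some }b\in B .
\]
On each side the three group elements are distinct and carry distinct coefficients, so the sign is $+$, $b=1$ and $\theta_*(a_i)=a_i$. Now $\theta_*$ is the identity, $\theta$ is $\Lambda$-linear on $H'$, and \eqref{eq:theta} gives $\theta(c)=c$. For $u\in H'$ write $eu=p_uc$; then $e\,\theta(u)=p_u\theta(c)=eu$, so $\theta(u)=u$.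

Thus $\theta$ is the identity on $H'$ and on $H/H'$. It is injective, since its kernel lies in $H'$; it is surjective, since $\theta(g)=gu$ with $u\in H'$ gives $\theta(gu^{-1})=g$. The homomorphism $\theta^{-1}\varphi\colon S\to H$ is a retraction.

\begin{remark}
If $k=r=2$, then $H=M_2$. Indeed, the retraction $\rho$ induces the identity on $A$, so it is linear on $S'$, which by (F2) is free of rank one on $[y_1,y_2]$. There $\rho$ is multiplication by some $p$ with $p^2=p$, and $p\ne0$ since $\rho(c)=c\neq 1$. So $p=1$, $S'\le H$, and $H=HS'=S$.
\end{remark}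

\subsection{Rank $k=r\ge3$}

Now $B=A$, $\Lambda=\mathbb Z[A]$, and $H'\subseteq S'$ are finitely generated $\Lambda$-modules. Since $HS'=S$, it suffices to show that $V=S'/H'$ is zero. Suppose $V\ne0$. The plan is to find a maximal ideal $\mathfrak m$ and an element $h\in H'\cap\mathfrak mS'$ outside $\mathfrak mH'$. A homomorphism $S\to H$ that fixes $h$ and is $\Lambda$-linear on $S'$ would carry $\mathfrak mS'$ into $\mathfrak mH'$, a contradiction. The difficulty is that Lemma~\ref{lem:V} says nothing about the action on $A$. As in rank $2$, we control it by multiplying with a suitable $\lambda$.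

\emph{Step 1: the ideal $\mathfrak m$ and an element $h_0$.} The module $S'$ is generated by the $[y_i,y_j]$, and $[y_i,y_j]\equiv[h_i,h_j]$ modulo $\mathfrak aS'$ by (F4). So $S'=H'+\mathfrak aS'$, that is, $V=\mathfrak aV$, and (C2) gives $e\neq0$ with $eS'\subseteq H'$. The finitely generated module $V\ne0$ has a simple quotient $\Lambda/\mathfrak m$, so $\mathfrak mV\ne V$. As $\mathfrak aV=V$, we have $\mathfrak a\not\subseteq\mathfrak m$, and some $a_i-1$ is a unit of $\Lambda_{\mathfrak m}$. In the relation $\sum_jf_j(a_j-1)=0$ the coordinate $f_i$ is then determined by the others, so by (F2) $S'_{\mathfrak m}$ is free of rank $r-1$ and $\dim S'/\mathfrak mS'=r-1$ over $\Lambda/\mathfrak m$. From $eS'\subseteq H'\subseteq S'$ the module $H'$ has rank $r-1$. By Nakayama's lemma $H'_{\mathfrak m}$ is generated by $\dim H'/\mathfrak mH'$ elements, so this dimension is at least $r-1$. The map $H'/\mathfrak mH'\to S'/\mathfrak mS'$ has cokernel $V/\mathfrak mV\ne0$, so its image has dimension less than $r-1$ and it is not injective. Thus there is $h_0\in H'\cap\mathfrak mS'$ with $h_0\notin\mathfrak mH'$.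

\emph{Step 2: the element $h$.} The action of a homomorphism on $A$ is visible in lowest-order terms at the augmentation ideal, whereas the property of $h_0$ concerns $\mathfrak m$. These ideals are comaximal, so $\lambda$ can be prescribed at both. Put $X_i=a_i-1$ and embed $\Lambda$ in $\mathbb Z[[X_1,\dots,X_r]]$, where the elements $1+X_i$ are invertible. Let $v_0=D(h_0)\ne0$, let $q$ be the least degree of a monomial occurring in an entry of $v_0$, let $\hat v_0\ne0$ be the vector of homogeneous parts of degree $q$, and let $\kappa\ne0$ be a coefficient of one of its entries. Choose an even $n\ge4$ with $n>q$ and $2^n>|\kappa|$, and let $L=X_1^n+\dots+X_r^n$. Since $\mathfrak m+\mathfrak a=\Lambda$, also $\mathfrak m+\mathfrak a^{n+1}=\Lambda$, and the Chinese remainder theorem gives $\lambda\in\Lambda$ with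
\[
\lambda\equiv L\pmod{\mathfrak a^{n+1}},\qquad\lambda\equiv1\pmod{\mathfrak m}.
\]
Put $h=\lambda h_0$. Then $h\in H'\cap\mathfrak mS'$, and $h\notin\mathfrak mH'$ because $h-h_0\in\mathfrak mH'$. By Lemma~\ref{lem:V} there is $\varphi\colon S\to H$ with $\varphi(h)=h$. Let $T=(T_{ij})$ be the integer matrix with $\varphi_*(a_i)=\prod_ja_j^{T_{ij}}$.

\emph{Step 3: $T$ is a signed permutation matrix.} Let $J$ be the matrix with rows $D(\varphi(y_i))$; its constant term $\varepsilon(J)$ is the matrix of exponent sums, which is $T$. As $D(h)=\lambda v_0$, (F3) gives $\varphi_*(\lambda)\,\varphi_*(v_0)\,J=\lambda v_0$. The map $\varphi_*$ is the restriction of the substitution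
\[
X_i\mapsto\prod_j(1+X_j)^{T_{ij}}-1=\sum_jT_{ij}X_j+(\text{terms of degree}\ge2).
\]
For a form $G$ let $G\circ T$ be the result of the linear substitution $X_i\mapsto\sum_jT_{ij}X_j$. Comparing the parts of degree $n+q$ we get
\begin{equation}\label{eq:lead}
(L\circ T)\,u=L\,\hat v_0,\qquad u=(\hat v_0\circ T)\,T ,
\end{equation}
where the entries of $u$ are forms of degree $q$ with integer coefficients.

The form $L$ is irreducible over $\mathbb Q$, and this is where $r\ge3$ is used. Indeed, $L_1=X_2^n+\dots+X_r^n$ is squarefree, since a repeated factor would divide the partial derivatives $nX_2^{n-1}$ and $nX_3^{n-1}$; so Eisenstein's criterion at any irreducible factor of $L_1$ applies to $L=X_1^n+L_1$ as a polynomial in $X_1$.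

Take $i$ with $\hat v_{0,i}\ne0$. By \eqref{eq:lead}, $u_i\ne0$, $L\circ T\ne0$, and $L$ divides $(L\circ T)u_i$. It does not divide $u_i$, as $q<n$. Hence $L\circ T=c_0L$ with $c_0\in\mathbb Q^*$, and $c_0u=\hat v_0$. Now compare coefficients in
\[
\sum_i\Bigl(\sum_jT_{ij}X_j\Bigr)^n=c_0\sum_jX_j^n .
\]
The coefficient of $X_j^n$ gives $\sum_iT_{ij}^n=c_0$ for every $j$; as $n$ is even, $c_0$ is a positive integer, and every column of $T$ is nonzero. For $j\ne j'$ the coefficient of $X_j^2X_{j'}^{n-2}$ gives $\sum_iT_{ij}^2T_{ij'}^{n-2}=0$. The terms are nonnegative and $n-2>0$, so $T_{ij}T_{ij'}=0$ for all $i$: each row has at most one nonzero entry. With $r$ rows and $r$ nonzero columns, each row and each column has exactly one nonzero entry, and its $n$-th power is $c_0$. Since $u$ is integral, $c_0$ divides $\kappa$, so $c_0<2^n$ and the nonzero entries are $\pm1$.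

\emph{Step 4: the contradiction.} Signed permutation matrices form a finite group, so $T^N$ is the identity for some $N\ge1$. View $\varphi$ as an endomorphism of $S$ and let $\psi=\varphi^N$. Then $\psi(S)\subseteq H$, $\psi(h)=h$, and $\psi$ induces the identity on $A$, so it restricts to a $\Lambda$-linear map $S'\to H'$. From $h\in\mathfrak mS'$ we get $h=\psi(h)\in\mathfrak mH'$, contrary to Step 2. Hence $V=0$ and $H=S$.

\subsection{End of the proof}

For $r\le3$ every $k\le r$ satisfies $k\le2$ or $k=r$, so all finitely generated verbally closed subgroups of $M_2$ and $M_3$ are retracts. A subgroup generated by at most two elements has $k\le2$, so a verbally closed subgroup that is not a retract needs at least three generators, as in Theorem~\ref{thm:counter}. This completes the proof of Theorem~\ref{thm:positive}.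

\begin{thebibliography}{9}

\bibitem{Magnus}
Magnus, Ann. of Math. \textbf{40} (1939).

\bibitem{RT}
V.~A. Roman'kov and E.~I. Timoshenko, \emph{On verbally closed subgroups of free solvable groups}, arXiv:1906.11689 (2019).

\end{thebibliography}
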